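# Vertical flows on non-hyperelliptic translation surfaces are not isomorphic to their inverses

## 1. Theorems A and B

Throughout, a translation surface $M=(M,\omega)$ is a compact connected Riemann surface of genus $g\ge2$ with a nonzero holomorphic 1-form $\omega$. The stratum $\mathcal H(k_1,\dots,k_s)$, with all $k_r\ge1$ and $\sum k_r=2g-2$, consists of those whose form has zeros of orders exactly $k_1,\dots,k_s$. A connected component of a stratum is *hyperelliptic* if it is $\mathcal H^{hyp}(2g-2)$ or $\mathcal H^{hyp}(g-1,g-1)$ in the standard classification of components, and *non-hyperelliptic* otherwise. $T_t$ is the unit-speed vertical flow.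

**Theorem A.** Let $\mathcal C$ be a non-hyperelliptic component. For Masur–Veech almost every $M\in\mathcal C$ the vertical flow is not isomorphic to its inverse.

**Theorem B.** (i) For almost every $M$ in a non-hyperelliptic component $\mathcal C$ there are $A_k,B_k\to\infty$ such that no measure-preserving $\Psi:M\to M$, invertible or not, satisfies $T_{-t}\Psi=\Psi T_t$ a.e. for both $t=A_k$ and $t=B_k$, for infinitely many $k$. In particular neither of $\{T_t\},\{T_{-t}\}$ is a factor of the other.

(ii) The conclusion of (i) also holds almost everywhere in every component (genus $\ge2$) of a stratum with marked points which becomes non-hyperelliptic when the marked points are forgotten.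

Theorem A confirms, in its measure-theoretic form, a conjecture of Berk and Frączek ("On special flows over IETs that are not isomorphic to their inverses", arXiv:1405.7844, 2014).

Let us unpack the words. Off the zeros of $\omega$ there is a vector field $X$ with $\mathrm{Re}\,\omega(X)=0$, $\mathrm{Im}\,\omega(X)=1$, and $T_t=T^M_t$ is its flow. A vertical leaf is *non-singular* if it contains no zero in forward or backward time; almost every point lies on such a leaf. The flow preserves the area $|\omega|^2$. I shall not normalise the area, since a constant factor changes nothing.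

**Definition.** A measure-preserving flow $\{T_t\}$ is *isomorphic to its inverse* if there is a measure-preserving automorphism $\Psi$ with $T_t\Psi=\Psi T_{-t}$ for all $t$. A *factor map* from $\{T_t\}$ to $\{T_{-t}\}$ is a measure-preserving $\Psi$, not necessarily invertible, with $T_{-t}\Psi=\Psi T_t$ for all $t$.

A factor map in the other direction satisfies $T_t\Psi=\Psi T_{-t}$ for all $t$; replacing $t$ by $-t$, this is the same relation. An isomorphism with the inverse is in particular such a map. So in Theorem B(i) the first statement implies the second, and it implies Theorem A. Theorem B asks for much less than a conjugacy: the relation is to hold only at the times $A_k,B_k$, for infinitely many $k$, and still no $\Psi$ exists.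

Why is genus 1 left out? On a flat torus $\mathbb C/\Lambda$ the map $z\mapsto-z$ preserves area and reverses the vertical flow, so the flow is always isomorphic to its inverse. The same happens in every hyperelliptic component: it is a known fact that there the vertical flow of *every* surface is isomorphic to its inverse. Section 3 checks this by hand in coordinates. Something in the combinatorics of non-hyperelliptic surfaces must therefore break the symmetry.

## 2. Why one return time does not see the direction of time

A conjugacy between a flow and its inverse preserves measures of sets defined by the dynamics. So it is natural to look for long times $A$ such that $T_A$ is close to the identity on a large set and $T_{-A}$ is not. This stops at once. Let $d$ be the flat distance and $\varepsilon>0$. The map $T_A$ carries $\{p:d(p,T_Ap)<\varepsilon\}$ onto $\{q:d(T_{-A}q,q)<\varepsilon\}$, so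
$$\mu\{p:d(p,T_Ap)<\varepsilon\}=\mu\{p:d(p,T_{-A}p)<\varepsilon\}$$
for every $A$ and $\varepsilon$. A single time never distinguishes past from future.

With two times $0<A<B$ there is room. Compare
$$P^+=\{p:\ p\text{ close to }T_Ap\text{ and to }T_Bp\},\qquad P^-=\{p:\ p\text{ close to }T_{-A}p\text{ and to }T_{-B}p\}.$$
Put $q=T_{-B}p$. Then $p\in P^-$ says that the orbit of $q$ is near the same place at times $0,\ B-A,\ B$, while $p\in P^+$ says this at times $0,\ A,\ B$. The two gaps $A$ and $B-A$ occur in opposite orders.

Code the flow by first returns to a horizontal segment. Suppose that every long orbit reads a long block of one letter "$0$", then a special letter, then another long block of $0$'s, then a special letter, and so on. Let $A$ be the duration of a block containing the special letter $i$, and $B-A$ that of a block containing $j$. Forward returns read $i$, then $j$; backward returns, reading into the past, also meet $i$ first and then $j$. If there are only two special letters and they alternate, $ijijij\dots$, the backward reading also contains "$i$, then $j$", and nothing is gained. If there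 are *three* special letters, read in the cyclic order $p_0p_1p_2p_0p_1p_2\dots$, and $i=p_0$, $j=p_1$, then backwards one reads $p_0$ and then $p_2$. The cyclic word $p_0p_1p_2$ is not its own reversal.

Two problems remain.

* The times and homology classes that we control see letters only up to certain linear relations, so a different letter might play the role of $p_2$ or $p_1$. The combinatorics of Section 4 deals with this, and it is there that hyperelliptic components drop out.
* "Close" must mean within a fixed $\delta$, while $A,B\to\infty$. A long orbit can return $\delta$-close in many ways that have nothing to do with our blocks. This is dealt with in Section 7, not surface by surface but by averaging over surfaces.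

## 3. Period coordinates, zippered rectangles, standard permutations

Let $\Sigma$ be the set of zeros and $s=\#\Sigma$. Put $g_t\omega=e^t\,\mathrm{Re}\,\omega+ie^{-t}\,\mathrm{Im}\,\omega$ and $g_t(M,\omega)=(M,g_t\omega)$. Horizontal lengths grow by $e^t$, vertical ones shrink, area is preserved, and
$$T^{g_tM}_r=T^M_{e^tr}.\tag{1}$$

**Fact F1.** The component $\mathcal C$ is the quotient of a Hausdorff space $\widetilde{\mathcal C}$ of marked translation surfaces (markings up to isotopy rel $\Sigma$), on which the period map to $H^1(S,\Sigma;\mathbb C)$ is a local homeomorphism, by a properly discontinuous action of a mapping class group with stabilisers $\mathrm{Aut}(M,\omega)$. Put $d=\dim_{\mathbb C}\mathcal C=2g+s-1\ge4$. Where $\mathrm{Aut}(M,\omega)$ is trivial, period coordinates are a chart and nearby surfaces have trivial $\mathrm{Aut}$. The Masur–Veech measure $m$ is Lebesgue measure in period coordinates; on the area-one hypersurface $\mathcal C_1$ one uses the cone measure, $B\mapsto m\{cM:0<c\le1,\ M\in B\}$. The set $\{c_1\le\mathrm{area}\le c_2\}$ has finite measure; $g_t$ preserves these measures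 and is ergodic on $\mathcal C_1$ (Masur, Veech 1982).

If the periods of $\omega$ on a basis of $H_1(M;\mathbb Z)$ are $\mathbb Q$-independent, then $\mathrm{Aut}(M,\omega)$ is trivial: $\sigma^*\omega=\omega$ gives $\omega(\sigma_*c)=\omega(c)$ for all $c$, so $\sigma_*=\mathrm{id}$ on $H_1(M;\mathbb Z)$, and then $\sigma=\mathrm{id}$ since $g\ge2$.

**Fact F2 (Veech's zippered rectangles).** Let $\pi$ be an irreducible permutation on an alphabet $\mathcal A$ with $d$ letters: two rows, a top order $<$ and a bottom order $<_b$, such that for $1\le q<d$ the first $q$ top letters are never the first $q$ bottom letters. Let $\lambda\in\mathbb R^{\mathcal A}_{>0}$, and let $\tau$ lie in the open cone $\mathcal T_\pi$: its proper partial sums are $>0$ in top order and $<0$ in bottom order. There is a surface $N=\Phi(\lambda,\tau)$ with a horizontal segment $I=[0,|\lambda|)$, cut into intervals $I_\alpha$ of length $\lambda_\alpha$ in top order, such that the first return map of the upward vertical flow to $I$ is the interval exchange $R=R_\lambda$, $Rx=x+\delta_\alpha$ on $I_\alpha$, with return time $h_\alpha$ on $I_\alpha$,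 where
$$\delta_\alpha(\lambda)=\sum_{\beta<_b\alpha}\lambda_\beta-\sum_{\beta<\alpha}\lambda_\beta,\qquad h_\alpha(\tau)=\sum_{\beta<\alpha}\tau_\beta-\sum_{\beta<_b\alpha}\tau_\beta>0.\tag{2}$$
The *towers* $\{(x,y):=T_yx:\ x\in\mathrm{int}\,I_\alpha,\ 0<y<h_\alpha\}$ are disjoint, embedded, free of zeros, and fill $N$ up to measure $0$. The $\Phi(\lambda,\tau)$ form a continuous family of marked surfaces. There is a basis $c_\alpha$ of $H_1(N,\Sigma;\mathbb Z)$, locally constant in $(\lambda,\tau)$, with $\omega(c_\alpha)=\lambda_\alpha+i\tau_\alpha$. The class $\varpi_\alpha\in H_1(N;\mathbb Z)$ of the loop "from $x\in I_\alpha$ up to $Rx$, then back along $I$ to $x$" is also locally constant, and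
$$\omega(\varpi_\alpha)=-\delta_\alpha+ih_\alpha.\tag{3}$$
When the polygon with top sides $\zeta_\alpha=\lambda_\alpha+i\tau_\alpha$ in top order and bottom sides $\zeta_\alpha$ in bottom order is embedded, $N$ is obtained from it by gluing equal sides. Every component $\mathcal C$ corresponds to an (extended) Rauzy class, all of whose permutations satisfy $\Phi(\cdot)\in\mathcal C$ (Veech 1982; Kontsevich–Zorich 2003).

*Example.* The formulas already make sense for a torus with one marked point (outside the range of our theorems): rows $0\,1$ and $1\,0$. Then $\mathcal T_\pi=\{\tau_0>0>\tau_1\}$, $\delta_0=\lambda_1$, $\delta_1=-\lambda_0$, $h_0=-\tau_1$, $h_1=\tau_0$. The total tower area $\lambda_0h_0+\lambda_1h_1=\lambda_1\tau_0-\lambda_0\tau_1$ is minus the determinant of the periods $\lambda_0+i\tau_0$ and $\lambda_1+i\tau_1$. By (3), $\varpi_0=-c_1$ and $\varpi_1=c_0$.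

**Fact F3.** Every Rauzy class contains a *standard* permutation: the first top letter is the last bottom letter, and the last top letter is the first bottom letter (Rauzy 1979). The symmetric permutation (bottom order = reversed top order) represents $\mathcal H^{hyp}(2g-2)$ for $d=2g$ and $\mathcal H^{hyp}(g-1,g-1)$ for $d=2g+1$.

*The symmetric case by hand.* Let $\pi$ be symmetric and $\iota(x)=|\lambda|-x$. The left end of $R(I_\alpha)$ is $\sum_{\beta>\alpha}\lambda_\beta$, which is $\iota$ of the right end of $I_\alpha$. So, up to endpoints, $\iota$ exchanges $I_\alpha$ and $R(I_\alpha)$. For $x\in I_\alpha$ this gives $R^{-1}\iota x=\iota x-\delta_\alpha=\iota(x+\delta_\alpha)=\iota Rx$, that is, $R^{-1}\iota=\iota R$. Define $\Psi(x,y)=(\iota Rx,\,h_\alpha-y)$ on the tower over $I_\alpha$. Since $Rx\in R(I_\alpha)$, we have $\iota Rx\in I_\alpha$, so $\Psi$ rotates each tower about its centre by angle $\pi$ and preserves area. Inside a tower, $\Psi T_t=T_{-t}\Psi$ is clear. At the junction, the top point over $x$ is identified with $Rx$. The two prescriptions for $\Psi$ there are $(\iota Rx,0)$ and the top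 point over $\iota R^2x$, which is identified with $R\iota R^2x=\iota R^{-1}R^2x=\iota Rx$. They agree. So on every $\Phi(\lambda,\tau)$ with $\pi$ symmetric the flow is isomorphic to its inverse.

From now on $\mathcal C$ is a fixed non-hyperelliptic component and $\pi$ a standard permutation representing it. Write the top row as $0\,1\,2\dots m$ with $m=d-1\ge3$. The bottom row begins with $m$ and ends with $0$. By F3, $\pi$ is not symmetric.

## 4. Two cyclic orders on the letters $1,\dots,m$

Order $1,\dots,m$ cyclically in two ways: the *top* cyclic order $(1\,2\dots m)$ and the *bottom* cyclic order, given by the bottom row without $0$. For $i\ne k$ let $[i,k)^{\rm top}$ and $[i,k)^{\rm bot}$ be the cyclic intervals that start at $i$ and end just before $k$.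

**Definition.** $i\approx k$ if $i=k$ or $[i,k)^{\rm top}=[i,k)^{\rm bot}$ as sets.

This is symmetric in $i,k$: take complements. For example, if the top order is $(1\,2\,3\,4\,5\,6)$ and the bottom order is $(1\,3\,2\,4\,6\,5)$, then $1\approx4$, as both intervals are $\{1,2,3\}$, whereas $1\not\approx3$, as $\{1,2\}\ne\{1\}$.

The first lemma says what "no marked points" means for $\pi$.

**Lemma 1.** There are no $i\ne k$ in $\{1,\dots,m\}$ such that $k$ is the cyclic successor of $i$ both in the top and in the bottom order.

*Proof.* We realise $\pi$ by an explicit polygon and read off cone angles.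

**Step 1: the polygon.** Let $\pi_t(\alpha),\pi_b(\alpha)$ be the top and bottom positions and put $\tau_\alpha=\pi_b(\alpha)-\pi_t(\alpha)$. For $1\le q<d$, the first $q$ top letters occupy $q$ distinct bottom positions, not the first $q$ by irreducibility; so the sum of their bottom positions exceeds $1+\dots+q$, and the top partial sum of $\tau$ is $>0$. In the same way the first $q$ bottom letters have top positions summing to more than $1+\dots+q$, so the bottom partial sum is $<0$. Hence $\tau\in\mathcal T_\pi$. The total sum of $\tau$ is $0$. For any $\lambda>0$ both chains of the polygon are graphs over $[0,|\lambda|]$, the top one strictly above and the bottom one strictly below the real axis except at the common endpoints. So the polygon is embedded, and gluing it gives a surface in $\mathcal C$. This surface has one face, $d$ edges and, by Euler characteristic, $2-2g-1+d=d+1-2g=s$ vertex classes. Every zero is a vertex class and there are $s$ zeros, so every vertex class is a zero and has total angle at least $4\pi$.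

**Step 2: the angles.** Let $\vartheta_j=\arg\zeta_j\in(-\pi/2,\pi/2)$. The interior angle at a top vertex between consecutive sides $j,l$ is $\pi+\vartheta_l-\vartheta_j$; at a bottom vertex it is $\pi+\vartheta_j-\vartheta_l$. At the leftmost vertex (start of top $0$ and of bottom $m$) and at the rightmost vertex (end of top $m$ and of bottom $0$) it is $\vartheta_0-\vartheta_m$. Gluing identifies the start of top side $j$ with the start of bottom side $j$, and likewise the ends.

**Step 3: a common successor produces an angle $2\pi$.** Suppose $i,k$ violate the lemma. There are three cases.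

* *No wrap-around.* Then $i\,k$ are consecutive in both rows. The end of top $i$, which is the start of top $k$, is glued to the end of bottom $i$, which is the start of bottom $k$. These two vertices form a full class, of angle $(\pi+\vartheta_k-\vartheta_i)+(\pi+\vartheta_i-\vartheta_k)=2\pi$.
* *The top wraps:* $i=m$, $k=1$, and the bottom row starts $m\,1$. The bottom vertex $(m,1)$ is the end of bottom $m$, so it is glued to the end of top $m$, the rightmost vertex; this is the end of bottom $0$, glued to the end of top $0$, which is the start of top $1$, glued to the start of bottom $1$, where we began. The class is {bottom vertex $(m,1)$, rightmost vertex, top vertex $(0,1)$}, of angle $(\pi+\vartheta_m-\vartheta_1)+(\vartheta_0-\vartheta_m)+(\pi+\vartheta_1-\vartheta_0)=2\pi$.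
* *The bottom wraps:* $k=m$, $i$ is the last bottom letter before $0$, and $i=m-1$. The top vertex $(m-1,m)$ is the end of top $m-1$, glued to the end of bottom $m-1$, which is the start of bottom $0$, glued to the start of top $0$, the leftmost vertex; this is the start of bottom $m$, glued to the start of top $m$, where we began. The class is {top vertex $(m-1,m)$, bottom vertex $(m-1,0)$, leftmost vertex}, of angle $(\pi+\vartheta_m-\vartheta_{m-1})+(\pi+\vartheta_{m-1}-\vartheta_0)+(\vartheta_0-\vartheta_m)=2\pi$.

Both cannot wrap, as this needs $k=1=m$. Each case contradicts the bound $4\pi$. $\square$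

*Small cases.* For $d=4$ the standard bottom rows are $3\,2\,1\,0$ and $3\,1\,2\,0$; Lemma 1 forbids the second ($2$ follows $1$ in both rows). For $d=5$ the bottom row is $4\,{*}{*}{*}\,0$. The middles $123$ and $312$ are forbidden by $1\to2$, $231$ by $2\to3$, $132$ by $4\to1$ (top wraps), $213$ by $3\to4$ (bottom wraps). Only the symmetric $321$ is left. So a non-symmetric standard permutation without marked points has $d\ge6$.

*A running example.* Take $d=6$ with rows $0\,1\,2\,3\,4\,5$ and $5\,2\,4\,1\,3\,0$. Write $t(j,l)$, $b(j,l)$ for the top and bottom vertices. Using the end-identifications and start-identifications alternately, one finds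
$$t(0,1)\sim\text{right}\sim b(5,2)\sim t(1,2)\sim b(1,3)\sim t(2,3)\sim b(2,4)\sim t(3,4)\sim b(3,0)\sim\text{left}\sim t(4,5)\sim b(4,1)\sim t(0,1).$$
All twelve vertices form one class, with angle $10\pi$: one zero of order $4$, genus $3$. The bottom cyclic order is $1\to3\to5\to2\to4\to1$, a step of $+2$ mod $5$. If $k=i+r$ mod $5$ with $1\le r\le4$, the top interval has $r$ elements and the bottom one has $q$ elements with $2q\equiv r$ mod $5$; equality $q=r$ would force $r\equiv0$. So here $\approx$ is equality. The triple $(1,3,5)$ has the same orientation in both cyclic orders.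

The next lemma says what linear relations between the return times $h_\alpha$ can hide. For $w\in\mathbb Z^{\mathcal A}$ put $h_w=\sum w_\alpha h_\alpha$ and $\delta_w=\sum w_\alpha\delta_\alpha$, linear forms in $\tau$ and in $\lambda$.

**Lemma 2.** (a) If $h_w\equiv h_{w'}$ as linear forms, then $\sum_{\alpha\ne0}w_\alpha=\sum_{\alpha\ne0}w'_\alpha$. (b) If $i,k\in\{1,\dots,m\}$ and $h_k-h_i\equiv rh_0$ for some $r\in\mathbb R$, then $i\approx k$.

*Proof.* (a) The letter $0$ is first on top and last on the bottom, so by (2) the coefficient of $\tau_0$ in $h_\alpha$ is $1$ for $\alpha\ne0$ and $0$ for $\alpha=0$. Compare the coefficients of $\tau_0$ in $h_w$ and $h_{w'}$.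

(b) Let $i\ne k$. By (2), $h_0=-\sum_{j\ge1}\tau_j$, so the coefficient of $\tau_j$ in $h_k-h_i$ is the same for all $j\in\{1,\dots,m\}$. This coefficient is $\big(1[j<k]-1[j<i]\big)-\big(1[j<_bk]-1[j<_bi]\big)$. As functions of $j$,
$$1[j<k]-1[j<i]=1_{[i,k)^{\rm top}}(j)-1[k<i].$$
Indeed if $i<k$ both sides are the indicator of $i\le j<k$; if $k<i$ both sides are $-1$ for $k\le j<i$ and $0$ otherwise. The same holds for $<_b$ and the bottom interval. Hence $1_{[i,k)^{\rm top}}-1_{[i,k)^{\rm bot}}$ is constant on $\{1,\dots,m\}$. At $j=i$ it is $1-1=0$, so the two intervals agree. $\square$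

In the running example, $h_1=\tau_0-\tau_2-\tau_4-\tau_5$ and $h_3=\tau_0-\tau_4-\tau_5$, so $h_3-h_1=\tau_2$, which is not a multiple of $h_0=-(\tau_1+\dots+\tau_5)$, in agreement with $1\not\approx3$.

**Lemma 3.** There are three pairwise $\not\approx$ letters in $\{1,\dots,m\}$ with the same cyclic orientation in the top and bottom cyclic orders.

*Proof.* *Case A: $e_1\approx e_2$ for some $e_1\ne e_2$.* Cyclically the top order is $e_1\,\mathsf X\,e_2\,\mathsf X'$ with blocks $\mathsf X,\mathsf X'$, and since $[e_1,e_2)^{\rm bot}=\{e_1\}\cup\mathsf X$, the bottom order is $e_1$, ($\mathsf X$ in some order), $e_2$, ($\mathsf X'$ in some order). If $\mathsf X=\emptyset$, then $e_2$ succeeds $e_1$ in both orders; if $\mathsf X'=\emptyset$, then $e_1$ succeeds $e_2$ in both. Lemma 1 excludes both. Let $x\in\mathsf X$ be the top successor of $e_1$ and $x'\in\mathsf X'$ its top predecessor. In both orders one meets $e_1$, then $x\in\mathsf X$, then $x'\in\mathsf X'$, so the triple $(e_1,x,x')$ has the same orientation. It is pairwise $\not\approx$: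

* if $e_1\approx x$, then $[e_1,x)^{\rm bot}=[e_1,x)^{\rm top}=\{e_1\}$, so $x$ succeeds $e_1$ in both orders;
* if $x'\approx e_1$, then $[x',e_1)^{\rm bot}=\{x'\}$, so $e_1$ succeeds $x'$ in both orders;
* if $x'\approx x$, then $[x',x)^{\rm bot}=[x',x)^{\rm top}=\{x',e_1\}$, so the bottom order reads $x'\,e_1\,x$, and $x$ succeeds $e_1$ in both orders.

Each contradicts Lemma 1.

*Case B: $\approx$ is equality.* Then any triple is pairwise $\not\approx$. If every triple were oppositely oriented, the bottom cyclic order would be the reversal of the top one, because a cyclic order is determined by the orientations of its triples. Since the bottom row starts with $m$, it would be $m,m-1,\dots,1,0$, and $\pi$ would be symmetric, a contradiction. $\square$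

Fix such a triple, written $p_0<p_1<p_2$ in top order, with indices mod $3$. Since the cyclic orientations agree, the bottom order of the triple is a rotation of $p_0p_1p_2$: there is $\chi\in\{0,1,2\}$ such that, among the triple, $p_a$ is at bottom position $(a+\chi)\bmod3\in\{0,1,2\}$. Put $i=p_0$, $j=p_1$.

## 5. An interval exchange that reads $p_0p_1p_2p_0p_1p_2\dots$

We now choose lengths so that the heuristic of Section 2 comes true: letter $0$ is very long, the triple has length about $1$, all other letters are tiny.

**Constants.** Fix $\tau^\bullet\in\mathcal T_\pi$ and $H=2\max_\alpha h_\alpha(\tau^\bullet)/h_0(\tau^\bullet)\ge2$. Fix an integer $L\ge20(H+10)$ with $L\equiv\chi-1\pmod3$. Put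
$$K=\lfloor L/3\rfloor,\qquad N_0=2L+20,\qquad \epsilon_1=\frac1{100(N_0+2)}.$$
Let $\lambda^*_0=L$, $\lambda^*_{p_a}=1$, and all other entries $0$. Finally
$$v=Ke_0+e_i,\qquad v'=2Ke_0+e_i+e_j,\qquad a=h_v(\tau),\qquad b=h_{v'}(\tau),\tag{4}$$
so $0<a<b$, since $b-a=Kh_0+h_j>0$. The *abelianisation* of a word is the vector counting its letters; for instance $0\,0\,i$ has abelianisation $2e_0+e_i$.

**Step 1: the degenerate map.** The interval exchange $R_*=R_{\lambda^*}$ permutes the unit cells $[c,c+1)$, $0\le c\le L+2$. On top, cells $0,\dots,L-1$ carry the letter $0$ and cell $L+a'$ carries $p_{a'}$ for $a'=0,1,2$; on the bottom the triple comes first and $0$ last. So a cell $c<L$ goes to $c+3$, and cell $L+a'$ goes to cell $(a'+\chi)\bmod3$. Since $\chi\equiv L+1$, we have $a'+\chi\equiv L+a'+1\pmod3$, so climbing by $3$ from there leads to cell $L+((a'+1)\bmod3)$. Along $R_*$-orbits the nonzero letters therefore appear in the order $\dots p_0p_1p_2p_0\dots$. Between successive ones there are at most $\lfloor(L+2)/3\rfloor\le K+1$ zeros, so they are at most $K+2$ steps apart.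

*A toy run.* In the running example $p_0,p_1,p_2=1,3,5$; the bottom row $5\,2\,4\,1\,3\,0$ lists them as $p_2p_0p_1$, so $\chi=1$ and $L\equiv0$. Take $L=6$, $K=2$, which is too small for the estimates below but shows the pattern. The cells move as
$$0\to3\to6\to1\to4\to7\to2\to5\to8\to0,\qquad\text{letters }\ 0,0,p_0,0,0,p_1,0,0,p_2.$$
From cell $3$ the next three letters are $0,p_0,0$ and we arrive at cell $4$; the next three are $0,p_1,0$ and we arrive at cell $5$. So cell $3$ reads $v=2e_0+e_{p_0}$ and then $v'$ while moving only to neighbouring cells. Now go backwards from cell $4$: the three preceding letters are $0,p_0,0$, and we are at cell $3$, a good backward $v$-return. The three before that are $0,p_2,0$: the letter $p_2$ stands where $p_1$ would be needed.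

**Step 2: forward words.** Let $10\le c\le L-10$ and $c\equiv L\pmod3$. From $c$ we read $z_1=(L-c)/3$ zeros, then $i=p_0$ at cell $L$, and land in cell $\chi$. Note that
$$3K-L=-2,\,0,\,-1\quad\text{for }\chi=0,1,2.$$
So $3(K-z_1)=3K-L+c\ge8$, and from cell $\chi$ we climb $K-z_1\ge0$ more times, to cell $c_1=\chi+3K-L+c$. This is $c-2$, $c+1$, $c+1$ for $\chi=0,1,2$. Hence $8\le c_1\le L-9$; in particular $c_1<L$, so all these steps did read zeros. *The first $K+1$ letters have abelianisation $v$, and we arrive at $c_1\in\{c-2,c+1\}$.*

Next, $c_1\equiv\chi\equiv L+1\pmod3$. We read $z_2=(L+1-c_1)/3$ zeros, then $j=p_1$ at cell $L+1$, and land in cell $(1+\chi)\bmod3$. Since $3(K-z_2)=3K-L-1+c_1\ge5$, we climb $K-z_2\ge0$ more times to $c_2=((1+\chi)\bmod3)+3K-L-1+c_1$, which is $c_1-2$, $c_1+1$, $c_1-2$ for $\chi=0,1,2$. So $6\le c_2\le L-8$, and again the steps read zeros. *The first $2K+2$ letters have abelianisation $v'$, and we arrive at $c_2\in\{c_1-2,c_1+1\}$.*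

**Step 3: stability.** We pass from $\lambda^*$ to nearby $\lambda>0$. Let $|\lambda-\lambda^*|_1\le\epsilon_1$. The endpoints of the $I_\alpha$ and of the $R(I_\alpha)$, and the numbers $\delta_\alpha$, are sums of entries of $\lambda$ with coefficients in $\{0,\pm1\}$; so they differ by at most $\epsilon_1$ from those for $\lambda^*$, which are integers. Let $x\in[c+\frac1{100},c+1-\frac1{100}]$ for a cell $c$. *Claim: for $|n|\le N_0$ we have $|R^n_\lambda x-R^n_*x|\le|n|\epsilon_1$, and $R^n_\lambda x$, $R^n_*x$ have the same letter.*

Forward: $R_*$ moves points by integers, so $R_*^nx$ has distance $\ge\frac1{100}$ to $\mathbb Z$. If $|R_\lambda^nx-R_*^nx|\le n\epsilon_1$ with $n\le N_0$, then $R_\lambda^nx$ lies in the same unit cell, at distance at least $\frac1{100}-n\epsilon_1\ge2\epsilon_1$ from $\mathbb Z$. So it is in the interior of the interval $I_\alpha(\lambda)$, where $\alpha$ is the letter of $R_*^nx$. Applying $R$ adds $\delta_\alpha(\lambda)$ instead of $\delta_\alpha(\lambda^*)$, an extra error of at most $\epsilon_1$. Backward: if $|R_\lambda^{-n}x-R_*^{-n}x|\le n\epsilon_1$ with $n\le N_0$,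 the two points lie, by the same argument, in the interior of $R_\lambda(I_\alpha)$ and $R_*(I_\alpha)$ with the same $\alpha$. So their preimages have the same letter $\alpha$ and are obtained by subtracting $\delta_\alpha(\lambda)$, $\delta_\alpha(\lambda^*)$, which adds at most $\epsilon_1$ to the error.

## 6. A chart, and exact returns on one surface

**Step 1: the base point.** Choose $\lambda^\circ>0$ with $|\lambda^\circ-\lambda^*|_1<\epsilon_1$, and $\tau^\circ\in\mathcal T_\pi$ so close to $\tau^\bullet$ that $\max_\alpha h_\alpha<Hh_0$ at $\tau^\circ$ (at $\tau^\bullet$ the maximum is $\frac H2h_0$), such that $N^\circ=\Phi(\lambda^\circ,\tau^\circ)$ has $\mathbb Q$-independent absolute periods. The last condition holds off countably many proper complex subspaces. By F1, $\mathrm{Aut}(N^\circ)$ is trivial. Let $S$ be the underlying surface of $N^\circ$ and $\omega_*$ its form.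

**Step 2: explicit nearby forms.** Choose closed real 1-forms $\eta_1,\dots,\eta_d$ on $S$, vanishing near $\Sigma$, whose classes form a basis of $H^1(S,\Sigma;\mathbb R)$ and such that the absolute classes of $\eta_1,\dots,\eta_{2g}$ form a basis of $H^1(S;\mathbb Z)$. To get the first $2g$, represent an integral basis by closed forms and make them zero near $\Sigma$ by subtracting exact forms: near a zero the form is $df$, subtract $d(\chi_0f)$ with a cut-off $\chi_0$. For the rest take $df_r$, where $f_r$ is a bump function equal to $1$ near one zero and $0$ near the others, for $s-1$ of the zeros; these span the kernel of $H^1(S,\Sigma)\to H^1(S)$. For small $\zeta\in\mathbb C^d$ put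
$$\omega_\zeta=\omega_*+\sum_l\zeta_l\eta_l.$$
It is closed, equals $\omega_*$ near $\Sigma$, and $\mathrm{Re}\,\omega_\zeta\wedge\mathrm{Im}\,\omega_\zeta>0$ off $\Sigma$. So it is holomorphic for a unique complex structure, $(S,\omega_\zeta)\in\mathcal C$, and $\zeta$ is an affine coordinate of its period vector.

Choose $r_0$ so small that the following holds for $V=\{|\zeta|<r_0\}$. The set $V$ embeds in $\mathcal C$ as an open set of surfaces with trivial $\mathrm{Aut}$: the map $V\to\widetilde{\mathcal C}$ is a homeomorphism onto an open set, since its composition with the local homeomorphism "period map" is an affine injection between spaces of the same dimension; and since the group acts properly discontinuously with trivial stabiliser at $N^\circ$, no two points of a small $V$ are identified. The flat metrics $d_\zeta$ of $|\omega_\zeta|$ are $2$-bi-Lipschitz to $d_*=d_0$; the area forms $\mathrm{area}_\zeta$ are within a factor $2$ of $\mathrm{area}_*$; and $|\eta_l(\cdot)|\le C_\eta|\omega_\zeta(\cdot)|$ on tangent vectors (the $\eta_l$ vanish near $\Sigma$). Put $V_c=\{|\zeta|<cr_0\}$. Let $\ell_0>0$ be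 a lower bound, valid for all $\zeta\in V$, of the $d_\zeta$-lengths of non-contractible loops in $S$.

**Step 3: the open set $U$.** The classes $c_\alpha$ of $N^\circ$ are a basis of $H_1(S,\Sigma;\mathbb Z)$. Let $\zeta(\lambda,\tau)$ be defined by $\omega_{\zeta(\lambda,\tau)}(c_\alpha)=\lambda_\alpha+i\tau_\alpha$, an affine bijection. Let $U$ be a small ball about $(\lambda^\circ,\tau^\circ)$, with compact closure in $\mathbb R^{\mathcal A}_{>0}\times\mathcal T_\pi$, such that on $U$ we have $|\lambda-\lambda^*|_1<\epsilon_1$ and $\max_\alpha h_\alpha\le Hh_0$, and such that $\mathcal U:=\zeta(U)\subset V_{1/2}$ and $\Phi(\lambda,\tau)\cong(S,\omega_{\zeta(\lambda,\tau)})$ compatibly with markings. The last point is possible because both are continuous families of marked surfaces with the same periods, equal at the centre. So the classes $c_\alpha\in H_1(S,\Sigma;\mathbb Z)$ and $\varpi_\alpha\in H_1(S;\mathbb Z)$ are the same for all points of $U$. Let $U'$ be the concentric ball of half the radius and $\mathcal U'=\zeta(U')$. For $w\in\mathbb Z^{\mathcal A}$ put $n_w=\sum w_\alpha\varpi_\alpha\in H_1(S;\mathbb Z)$;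 by (3),
$$\omega_N(n_w)=-\delta_w(\lambda)+ih_w(\tau)\qquad\text{for }N=\Phi(\lambda,\tau),\ (\lambda,\tau)\in U.\tag{5}$$

**Definition.** Let $N\in\Phi(U)$, $u\in\{v,v'\}$. A point $p$ on a non-singular leaf is an *exact backward $u$-return* if the horizontal segment $\sigma$ from $p$ with displacement $-\delta_u(\lambda)$ avoids $\Sigma$, ends at $T^N_{-h_u}p$, and the loop "from $p$ vertically down to $T^N_{-h_u}p$, then back along $\sigma$ to $p$" has class $-n_u$ in $H_1(N;\mathbb Z)$.

*Example.* Use the same definition with $u=e_0$ on the torus of Section 3, with $\lambda_0>\lambda_1$. If $x$ and $x-\lambda_1$ are interior to $I_0$ and $0<y<h_0$, then $(x,y)$ flows down in time $h_0$ to $(x-\lambda_1,y)$. The displacement is $-\delta_0$, and sliding the loop down to $I$ shows that its class is $-\varpi_0$. So $(x,y)$ is an exact backward $e_0$-return.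

The following lemma is the heart of the asymmetry: going forward, about a third of the surface makes both returns; going backward, essentially no point makes both returns exactly.

**Lemma 4.** There is $\kappa>0$ such that for each $N=\Phi(\lambda,\tau)$, $(\lambda,\tau)\in U$, there is a number $f(N)$ with:

(a) the set of $p$ such that each of $T_ap$, $T_bp$ is joined to $p$ by a horizontal segment of length $\le6$ avoiding $\Sigma$ has area $\ge f(N)$; moreover $|\delta_v|,|\delta_{v'}|\le6$;

(b) there is a measurable $Y_N\subset N$ with $\mathrm{area}(N\setminus Y_N)\le f(N)-5\kappa$ containing no point that is both an exact backward $v$-return and an exact backward $v'$-return.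

*Proof of (a).* Let $p=(x,y)$ be in tower $0$ with $x\in[c+\frac1{100},c+1-\frac1{100}]$, $10\le c\le L-10$, $c\equiv L\pmod3$. By the forward words and stability ($2K+2\le N_0$), the return times along the first $K+1$, resp. $2K+2$, letters of $x$ add up to $h_v=a$, resp. $h_{v'}=b$. As $T_aT_yx=T_yT_ax$, we get $T_ap=(R^{K+1}x,y)$ and $T_bp=(R^{2K+2}x,y)$, where $R^{K+1}x=x+\delta_v$ and $R^{2K+2}x=x+\delta_{v'}$ lie in the interior of $I_0$, within $\frac1{100}$ of the corresponding points of cells $c_1,c_2$. As $|c_1-c|\le2$ and $|c_2-c|\le4$, we get $|\delta_v|,|\delta_{v'}|\le6$. The segments lie in tower $0$, which is free of zeros. The interval $10\le c\le L-10$ contains $L-19$ integers, so at least $L/3-8$ of them are $\equiv L$ mod $3$, and the set in (a) has area at least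
$$f(N):=0.98\,h_0\,(L/3-8).$$

*Proof of (b).*

**Step 1: the set $Y_N$ and its area.** Let $Y_N$ be the set of $(x,y)$ in tower $0$ with $x\in\bigcup_{10\le c\le L-10}[c+\frac1{100},c+1-\frac1{100}]$ (all residues now) whose leaf is non-singular and does not meet the finitely many endpoints of the $I_\alpha$; the leaf conditions remove a null set. We have $\mathrm{area}(N)=\sum\lambda_\alpha h_\alpha\le h_0(L+1+4H)$, as $\lambda_0\le L+1$ and the other lengths add up to at most $4$. Also $\mathrm{area}(Y_N)=0.98\,h_0(L-19)$. Hence $\mathrm{area}(N\setminus Y_N)\le h_0(0.02L+20+4H)$, and, since $L\ge20(H+10)$,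
$$f(N)-\mathrm{area}(N\setminus Y_N)\ge h_0(0.3L-28-4H)\ge30h_0.$$
Take $\kappa=6\inf_Uh_0$, which is $>0$ because $U$ has compact closure in the domain. Then $5\kappa\le30h_0$.

**Step 2: from exact returns to words.** Suppose $p=(x,y)\in Y_N$ is an exact backward return for both $v$ and $v'$. By (a), $4\le x-\delta_u\le L-3<\lambda_0$ for $u=v,v'$, so the segments $\sigma$ stay in tower $0$. With $x_1=x-\delta_v$ and $x_2=x-\delta_{v'}$ in $I_0$ we have $T_a(x_1,y)=(x,y)=T_b(x_2,y)$. Applying $T_{-y}$, the point $x_1\in I$ flows to $x\in I$ in time $a$, and $x_2$ does so in time $b$. Hence $x=R^{n_1}x_1=R^{n_2}x_2$ with $n_1,n_2\ge1$. Here $a$ and $b$ are the times of the $n_1$-th and $n_2$-th backward visits of $x$ to $I$, so $a<b$ gives $n_1<n_2$, and $R^{n_2-n_1}x_2=x_1$. Let $w$, $w^{(2)}$ be the abelianised words of the letters of $x_1,\dots,R^{n_1-1}x_1$ and of $x_2,\dots,R^{n_2-1}x_2$.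

**Step 3: the homology classes of these words.** Slide the loop of the definition down by heights from $0$ to $y$ inside tower $0$; it becomes the loop "from $x$ down to $x_1$, then along $I$ back to $x$", in the same homology class. Its reverse, "from $x_1$ up to $x$, then back along $I$ to $x_1$", is the sum of the loops "from $R^qx_1$ up to $R^{q+1}x_1$, back along $I$", $0\le q<n_1$, because the pieces along $I$ telescope. So the class is $-n_w$, and likewise $-n_{w^{(2)}}$ for $v'$. Exactness gives $n_w=n_v$ and $n_{w^{(2)}}=n_{v'}$ in $H_1(S;\mathbb Z)$. Take imaginary periods at *all* points of $U$ and use (5): $h_w\equiv h_v$ and $h_{w^{(2)}}\equiv h_{v'}$ as linear forms. Put $w''=w^{(2)}-w$, the abelianised word from $x_2$ to $x_1$. Then $h_{w''}\equiv h_{v'-v}$ with $v'-v=Ke_0+e_j$.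

**Step 4: which letters they contain.** By Lemma 2(a), the nonnegative vectors $w$ and $w''$ each contain exactly one nonzero letter, counted with multiplicity; call them $k'$ and $l'$. Then $h_{k'}-h_i\equiv(K-w_0)h_0$ and $h_{l'}-h_j\equiv(K-w''_0)h_0$, so $k'\approx i$ and $l'\approx j$ by Lemma 2(b). Thus in the backward orbit $R^{-1}x,R^{-2}x,\dots$ the first nonzero letter is $k'$ and the second is $l'$.

**Step 5: the contradiction.** By Step 1 of Section 5, the first two nonzero letters of the backward $R_*$-orbit of $x$ occur within $2(K+2)\le N_0$ steps and have the form $p_{a'},p_{a'-1}$. By stability these are $k',l'$. Now $p_{a'}\approx i=p_0$ gives $a'=0$, since the triple is pairwise $\not\approx$; and then $p_{-1}=p_2\approx j=p_1$, which is false. $\square$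

## 7. Moving the surface makes non-exact returns rare

Here is how one would like to conclude. Take $M$ whose $g_t$-orbit comes back to $\Phi(U')$ at times $t_k\to\infty$, put $N_k=g_{t_k}M$, $A_k=e^{t_k}a$, $B_k=e^{t_k}b$. By (1), $T^M_{A_k}=T^{N_k}_a$, so Lemma 4(a) gives points of $M$ returning within $6e^{-t_k}$. A conjugacy $\Psi$ turns them into backward returns, but since $\Psi$ is only measurable, only within some fixed $\delta$, not within $6e^{-t_k}$. Seen in $N_k$, a $\delta$-ball of $M$ has horizontal size $\delta e^{t_k}$, enormous compared with the towers. Lemma 4(b) excludes only *exact* backward returns, and says nothing about the many other ways of coming back $\delta$-close. This is the point where looking at one surface stops working.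

What helps is a displacement formula. If a return is not exact, its loop differs from the exact class by a nonzero *integral* class $\nu$. Change the surface by adding $i\theta\eta$ to the form, with $\eta$ integral and $\eta(\nu)\ne0$. The return point moves at speed $|\eta(\nu)|\ge1$ in $\theta$, so the return is $\delta$-close only for a small proportion of $\theta$'s. And the change is invisible to the renormalisation: $g_t$ multiplies imaginary parts by $e^{-t}$, which cancels the growth of the relevant cycles, so the combinatorial data at time $t$ do not change. We now carry this out.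

**Step 1: the class $n_u(\zeta,t)$.** Let $t\ge0$, $\zeta\in V$, and suppose $g_t(S,\omega_\zeta)$ is isomorphic to $(S,\omega_{\zeta'})$ with $\zeta'\in\mathcal U$. Then $\zeta'$ is unique, because $V$ embeds in $\mathcal C$, and the isomorphism $\varphi:S\to S$, $\varphi^*\omega_{\zeta'}=g_t\omega_\zeta$, is unique, because $\mathrm{Aut}$ is trivial. For $u\in\{v,v'\}$ put $n=n_u(\zeta,t):=\varphi_*^{-1}n_u\in H_1(S;\mathbb Z)$. Write $\zeta'=\zeta(\lambda,\tau)$. Since $(g_t\omega_\zeta)(n)=\omega_{\zeta'}(n_u)=-\delta_u+ih_u$,
$$\omega_\zeta(n)=-e^{-t}\delta_u(\lambda)+iA,\qquad A=A_u(\zeta,t):=e^th_u(\tau)>0,\tag{6}$$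
and by (1) the map $T^{\omega_\zeta}_{-A}$ corresponds to $T^N_{-h_u}$, $N=\Phi(\lambda,\tau)$.

**Step 2: transport of the class along paths.** *Let $\theta\mapsto\xi_\theta\in V$ be a continuous path on an interval, let $g_t(S,\omega_{\xi_{\theta'}})\cong(S,\omega_{\zeta'})$ via $\varphi'$ with $\zeta'\in\mathcal U$, and suppose that for all $\theta$ the numbers $(g_t\omega_{\xi_\theta})(\varphi'^{-1}_*c_\alpha)$ are of the form $\lambda_\alpha(\theta)+i\tau_\alpha(\theta)$ with $(\lambda(\theta),\tau(\theta))\in U$. Then for all $\theta$ we have $g_t(S,\omega_{\xi_\theta})\cong\Phi(\lambda(\theta),\tau(\theta))$ and $n_u(\xi_\theta,t)=n_u(\xi_{\theta'},t)$.*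

Indeed, $\theta\mapsto(S,(\varphi'^{-1})^*g_t\omega_{\xi_\theta})$ and $\theta\mapsto(S,\omega_{\zeta(\lambda(\theta),\tau(\theta))})$, both with marking $\mathrm{id}_S$, are continuous paths in $\widetilde{\mathcal C}$. They have the same periods on all $c_\alpha$, hence the same image under the period map, and they agree at $\theta'$. The set of $\theta$ where they agree is closed, as $\widetilde{\mathcal C}$ is Hausdorff, and open, as the period map is locally injective; so it is the whole interval. Agreement in $\widetilde{\mathcal C}$ means that there is an isomorphism isotopic to the identity rel $\Sigma$. Composing it with $\varphi'$, we see that the isomorphism $\varphi_\theta$ for $\xi_\theta$ is isotopic to $\varphi'$ rel $\Sigma$. Hence $(\varphi_\theta)^{-1}_*n_u=\varphi'^{-1}_*n_u$.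

In particular, for fixed $t$ the set
$$\mathcal V_t=\{\zeta\in V_{1/2}:\ g_t(S,\omega_\zeta)\in\Phi(U')\}$$
is open and $n_u(\cdot,t)$ is locally constant on it: apply transport along short straight paths. So $A_u(\cdot,t)$ is continuous on $\mathcal V_t$.

**Step 3: two more constants.** Represent each $c_\alpha$ by a fixed finite collection of arcs in $S$; their total $d_\zeta$-length is at most some $C_U$ for all $\zeta\in V$. Fix $\theta_1\in(0,r_0/4)$ such that every point of $U'$ moved in the $\tau$-variable by Euclidean distance at most $2\sqrt d\,\theta_1C_\eta C_U$ stays in $U$.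

**Step 4: short segments.** Let $0<\delta<\rho$ with $6\rho<\ell_0$, $\rho\le\theta_1$. If $d_*(p,\Sigma)\ge8\rho$, then $d_\zeta(p,\Sigma)\ge4\rho$ for all $\zeta\in V$. So the flat exponential map $\exp^\zeta_p:D(0,4\rho)\to S\setminus\Sigma$, sending $z$ to the endpoint of the straight segment from $p$ with holonomy $z$, is defined and is a local isometry. Any $q$ with $d_\zeta(p,q)<\delta$ equals $\exp^\zeta_p(z)$ with $|z|<\delta$: a shortest path from $p$ to $q$ stays within distance $<4\rho$ of $p$, so it avoids $\Sigma$ and is straight. By smooth dependence of ODEs on parameters, $(\zeta,z)\mapsto\exp^\zeta_p(z)$ is smooth, and it is a local diffeomorphism in $z$.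

*Uniqueness: for each $q$ there is at most one $z\in D(0,3\rho)$ with $\exp_p^\zeta(z)=q$.* Two such $z$ give two segments from $p$ to $q$ forming a loop of length $<6\rho<\ell_0$, hence contractible in $S$. They lift to segments with common endpoints in the universal cover, which with its flat metric with cone angles $\ge2\pi$ is CAT(0). There local geodesics are geodesics and are determined by their endpoints, so the segments coincide, and so do the $z$'s.

**Step 5: the displacement formula.** If $q=T_{-A}p=\exp^\zeta_p(z)$ with $z\in D(0,3\rho)$, let $\gamma$ be the loop "vertical leaf from $p$ down to $q$, then back along the segment to $p$", and $\nu=[\gamma]+n\in H_1(S;\mathbb Z)$. Since $\int_\gamma\omega_\zeta=-iA-z$ and $\mathrm{Im}\,\omega_\zeta(n)=A$,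
$$z=\mathrm{Re}\,\omega_\zeta(n)-\omega_\zeta(\nu).\tag{7}$$
If $\nu=0$, then $z=-e^{-t}\delta_u$ is real and tiny, and $[\gamma]=-n$: this is an exact return.

**Definition.** For $\zeta\in\mathcal V_t$ let $\mathrm{Bad}_u(\zeta,t)$ be the set of $p$ on non-singular leaves of $\omega_\zeta$ with $d_*(p,\Sigma)\ge8\rho$, $T_{-A}p=\exp_p^\zeta(z)$, $|\mathrm{Re}\,z|,|\mathrm{Im}\,z|<\delta$ and $\nu\ne0$.

By uniqueness, $z$ and $\nu$ are well defined, as $|z|<\sqrt2\,\delta<3\rho$.

*Measurability.* For $n\in\mathbb N$ the set of $(\zeta,p)$ whose vertical trajectory avoids $\Sigma$ for times in $[-n,n]$ is open, so the pairs with non-singular leaf form a $G_\delta$, and each $\zeta$-section has full area. On this set, intersected with the closed condition $d_*(p,\Sigma)\ge8\rho$ and with $\zeta\in\mathcal V_t$, the remaining conditions are relatively open: $T_{-A}p$ depends continuously on $(\zeta,p)$, $z$ can be followed continuously by the local diffeomorphism property, and then $\gamma$ varies continuously, so $\nu$ is locally constant. Hence $\{(\zeta,p):p\in\mathrm{Bad}_u(\zeta,t)\}$ is Borel, and so is its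 part with prescribed $\nu$.

**Lemma 5.** There is a constant $C$, independent of $t,\delta,\rho$, with
$$\int_{\mathcal V_t}\mathrm{area}_*(\mathrm{Bad}_u(\zeta,t))\,d\zeta\le C\,\delta/\rho.$$

*Proof.* If $\nu\ne0$, there is $l\le2g$ with $\eta_l(\nu)\in\mathbb Z\setminus\{0\}$, because $\eta_1,\dots,\eta_{2g}$ is a basis of $H^1(S;\mathbb Z)$ and $H_1(S;\mathbb Z)$ is free; so $|\eta_l(\nu)|\ge1$. Let $\mathrm{Bad}^l_u$ be the corresponding subset. Fix $l$, write $\eta=\eta_l$, and fix $p$ with $d_*(p,\Sigma)\ge8\rho$. For $\zeta_0\in V_{3/4}$ put $\zeta_\theta=\zeta_0+i\theta e_l$ and $\omega_\theta=\omega_{\zeta_\theta}$ for $|\theta|\le\theta_1$; since $\theta_1<r_0/4$, $\zeta_\theta\in V$, also for slightly larger $|\theta|$. Thus $\mathrm{Re}\,\omega_\theta$ does not depend on $\theta$ and $\mathrm{Im}\,\omega_\theta=\mathrm{Im}\,\omega_{\zeta_0}+\theta\eta$. Let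
$$\Theta=\{\theta\in[-\theta_1,\theta_1]:\ \zeta_\theta\in\mathcal V_t,\ p\in\mathrm{Bad}^l_u(\zeta_\theta,t)\}.$$

**Step A: the class $n$ does not change with $\theta$.** *Claim 1. If $\theta'\in\Theta$, then for all $|\theta|\le\theta_1$, $g_t(S,\omega_\theta)\in\Phi(U)$ and $n_u(\zeta_\theta,t)=n_u(\zeta_{\theta'},t)$.* Let $g_t(S,\omega_{\theta'})\cong\Phi(\lambda',\tau')$ via $\varphi'$, with $(\lambda',\tau')\in U'$. Since $\varphi'$ is an isometry for $g_t\omega_{\theta'}$ and the target form, $\varphi'^{-1}_*c_\alpha$ is represented by arcs of $|g_t\omega_{\theta'}|$-length $\le C_U$. As $|\omega|\le e^t|g_t\omega|$ on tangent vectors, their $|\omega_{\theta'}|$-length is $\le e^tC_U$, so $|\eta(\varphi'^{-1}_*c_\alpha)|\le C_\eta C_Ue^t$. The period of $g_t\omega_\theta$ on $\varphi'^{-1}_*c_\alpha$ is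
$$\lambda'_\alpha+i\big(\tau'_\alpha+e^{-t}(\theta-\theta')\,\eta(\varphi'^{-1}_*c_\alpha)\big).$$
So $\tau'_\alpha$ moves by at most $e^{-t}\cdot2\theta_1\cdot C_\eta C_Ue^t=2\theta_1C_\eta C_U$ in each coordinate, hence by at most $2\sqrt d\,\theta_1C_\eta C_U$ in Euclidean distance, and we stay in $U$ by the choice of $\theta_1$. Apply Step 2.

**Step B: what a bad return looks like as $\theta$ varies.** *Claim 2. $|\Theta|\le8\theta_1\delta/\rho$.* Assume $\Theta\ne\emptyset$ and let $n$ be the common class. Since $\mathrm{Re}\,\omega_\theta$ does not depend on $\theta$ and $\mathrm{Re}\,\omega_\theta\wedge\mathrm{Im}\,\omega_\theta>0$, all $\omega_\theta$ have the same oriented vertical leaves; only the time parameter $\mathrm{Im}\,\omega_\theta$ along them changes, smoothly in $\theta$. The leaf of $p$ is non-singular for one $\theta$, hence for all: near $\Sigma$ all $\omega_\theta$ coincide, so whether a leaf runs into a zero does not depend on $\theta$. Put $A(\theta)=\mathrm{Im}\,\omega_\theta(n)$, which is affine in $\theta$ and equals $A_u(\zeta_\theta,t)>0$. The point $q_\theta=T^{\omega_\theta}_{-A(\theta)}p$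 moves continuously along the leaf of $p$. Let $\mathcal B\supseteq\Theta$ be the set of $\theta\in[-\theta_1,\theta_1]$ such that $q_\theta=\exp_p^{\zeta_\theta}(z)$ with $|\mathrm{Re}\,z|,|\mathrm{Im}\,z|<\delta$ and the class $\nu=[\gamma]+n$ satisfies $|\eta(\nu)|\ge1$. Since $(\theta,z)\mapsto(\theta,\exp_p^{\zeta_\theta}(z))$ is a local diffeomorphism and $\nu$ is constant along continuous lifts of $q_\theta$, the set $\mathcal B$ is relatively open.

Let $\theta'\in\mathcal B$ with data $z',\nu$, and $\mathsf v=|\eta(\nu)|\ge1$. Put
$$J=(\theta'-\rho/\mathsf v,\ \theta'+\rho/\mathsf v)\cap[-\theta_1,\theta_1],\qquad z_\theta=z'-i(\theta-\theta')\eta(\nu).$$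
For $\theta\in J$ we have $|z_\theta|<\sqrt2\,\delta+\rho<3\rho$. I claim that $q_\theta=\exp_p^{\zeta_\theta}(z_\theta)$ with class $\nu$ for all $\theta\in J$. Let $J_1\subset J$ be the maximal relatively open interval containing $\theta'$ on which $q_\theta$ has a continuous lift $\tilde z_\theta\in D(0,4\rho)$, that is, $\exp_p^{\zeta_\theta}(\tilde z_\theta)=q_\theta$ and $\tilde z_{\theta'}=z'$. (Such lifts are unique and exist locally, by the local diffeomorphism property.) On $J_1$ the loops $\gamma_\theta$ vary continuously, so their class is constant, and the computation giving (7) yields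
$$\tilde z_\theta=\mathrm{Re}\,\omega_\theta(n)-\omega_\theta(\nu)=z_\theta,$$
because $\mathrm{Re}\,\omega_\theta(n)$ is constant and $\omega_\theta(\nu)=\omega_{\theta'}(\nu)+i(\theta-\theta')\eta(\nu)$. At an endpoint $\theta_*$ of $J_1$ lying in $J\setminus J_1$, continuity would give $q_{\theta_*}=\exp_p^{\zeta_{\theta_*}}(z_{\theta_*})$ with $z_{\theta_*}\in D(0,3\rho)$, and the local diffeomorphism property at $(\theta_*,z_{\theta_*})$ would extend the lift beyond $\theta_*$, contradicting maximality. So $J_1=J$.

**Step C: counting.** For $\theta\in J\cap\mathcal B$ the number $z$ in the definition of $\mathcal B$ is $z_\theta$, by the uniqueness in Step 4. So $|\mathrm{Im}\,z'-(\theta-\theta')\eta(\nu)|<\delta$, which confines $\theta$ to an interval of length $2\delta/\mathsf v$. On the other hand $|J|\ge\rho/\mathsf v$, because $\rho/\mathsf v\le\rho\le\theta_1$ and on at least one side of $\theta'$ there is room $\theta_1$ inside $[-\theta_1,\theta_1]$. Hence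
$$|J\cap\mathcal B|\le\frac{2\delta}{\mathsf v}\le\frac{2\delta}\rho|J|.$$
A compact subset of $\mathcal B$ is covered by finitely many such intervals $J$, and after discarding some of them, with multiplicity at most $2$. Summing, its measure is at most $\frac{2\delta}\rho\cdot2\cdot2\theta_1=8\theta_1\delta/\rho$. So $|\mathcal B|\le8\theta_1\delta/\rho$, which proves Claim 2.

**Step D: averaging.** Let $Z_p=\{\zeta\in\mathcal V_t:p\in\mathrm{Bad}^l_u(\zeta,t)\}\subset V_{1/2}$. For $|\theta|\le\theta_1$ we have $Z_p-i\theta e_l\subset V_{3/4}$. Averaging the translates over $\theta$ and using Fubini and Claim 2,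
$$\mathrm{Leb}(Z_p)=\frac1{2\theta_1}\int_{-\theta_1}^{\theta_1}\mathrm{Leb}\{\zeta_0\in V_{3/4}:\zeta_0+i\theta e_l\in Z_p\}\,d\theta=\frac1{2\theta_1}\int_{V_{3/4}}|\Theta(p,\zeta_0)|\,d\zeta_0\le4\,\mathrm{Leb}(V)\frac\delta\rho.$$
Integrate over $p$ with respect to $\mathrm{area}_*$ and sum over $l\le2g$; one may take $C=8g\,\mathrm{Leb}(V)\,\mathrm{area}_*(S)$. $\square$

## 8. A positive-measure set of surfaces without reversal

Let $W=\mathcal U'\subset V_{1/2}$, viewed as the open subset $\Phi(U')$ of $\mathcal C$. The areas of its surfaces lie in a compact interval, so $W$ lies in a $g_t$-invariant set $X$ (a band of areas) with $m(X)<\infty$. Put $c_0=m(W)^2/(2m(X))>0$.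

**Step 1: recurrence.** *There are integers $t_k\to\infty$ with $m(W\cap g_{-t_k}W)\ge c_0$.* Otherwise there is $n_0\ge1$ with $m(W\cap g_{-n}W)<c_0$ for all $n\ge n_0$. Let $F=\sum_{q=1}^Q1_{g_{-qn_0}W}$. Then $\int_XF\,dm=Qm(W)$, and by Cauchy–Schwarz and invariance,
$$\frac{(Qm(W))^2}{m(X)}\le\int_XF^2\,dm\le Qm(W)+Q^2c_0,$$
since each of the fewer than $Q^2$ off-diagonal terms is $m(W\cap g_{-n}W)$ with $n\ge n_0$. Dividing by $Q^2$ gives $2c_0\le m(W)/Q+c_0$, which is false for large $Q$.

Put $W_k=W\cap g_{-t_k}W$; by definition $W_k\subset\mathcal V_{t_k}$.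

**Step 2: fixing $\rho$ and $\delta$ once and for all.** Choose $\rho$ with $6\rho<\ell_0$, $\rho\le\theta_1$ and $\mathrm{area}_\zeta\{p:d_*(p,\Sigma)<8\rho\}\le\kappa$ for all $\zeta\in V$, where $\kappa$ is the constant of Lemma 4. On $V$, $m$ is a constant multiple $c_m\,d\zeta$ of Lebesgue measure, and $\mathrm{area}_\zeta\le2\,\mathrm{area}_*$. By Lemma 5 for $u=v,v'$ and Markov's inequality,
$$m\{\zeta\in W_k:\ \mathrm{area}_\zeta(\mathrm{Bad}_v(\zeta,t_k)\cup\mathrm{Bad}_{v'}(\zeta,t_k))>\kappa\}\le\frac{4c_mC\delta}{\kappa\rho},$$
a bound that does not depend on $k$. So we can choose $\delta\in(0,\rho)$, independent of $k$, such that for every $k$ the Borel set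
$$E_k=\{\zeta\in W_k:\ \mathrm{area}_\zeta(\mathrm{Bad}_v(\zeta,t_k)\cup\mathrm{Bad}_{v'}(\zeta,t_k))\le\kappa\}$$
has $m(E_k)\ge c_0/2$. Then $E=\limsup_kE_k$ has $m(E)\ge c_0/2>0$, because $m(W)<\infty$.

**Proposition 6.** Let $M=(S,\omega_\zeta)$, $\zeta\in E$. Let $k$ range over the infinite set of indices with $\zeta\in E_k$; put $N_k=g_{t_k}M\in\Phi(U')$, $A_k=e^{t_k}a(N_k)$, $B_k=e^{t_k}b(N_k)$; these tend to $\infty$. There is no measure-preserving $\Psi:M\to M$ with $T_{-A_k}\Psi=\Psi T_{A_k}$ and $T_{-B_k}\Psi=\Psi T_{B_k}$ a.e. for infinitely many of these $k$.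

*Proof.* Write $\mu$ for area and $d_M$ for the flat distance on $M$. Since $a(N_k),b(N_k)\ge\inf_Uh_0>0$, we have $A_k,B_k\to\infty$. In the notation of (6), $A_k=A_v(\zeta,t_k)$ and $B_k=A_{v'}(\zeta,t_k)$.

**Step 1: many forward returns.** Let
$$P_k^+=\{p:\ d_M(p,T_{A_k}p)\le6e^{-t_k},\ d_M(p,T_{B_k}p)\le6e^{-t_k}\}.$$
By (1), $T^M_{A_k}=T^{N_k}_a$ and $T^M_{B_k}=T^{N_k}_b$, and horizontal lengths in $M$ are $e^{-t_k}$ times those in $N_k$. So Lemma 4(a) gives $\mu(P_k^+)\ge f(N_k)$.

**Step 2: few backward returns.** Let
$$P_k^-=\{p:\ d_M(p,T_{-A_k}p)<\delta,\ d_M(p,T_{-B_k}p)<\delta\}.$$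
Let $p\in P_k^-$ be on a non-singular leaf, with $d_*(p,\Sigma)\ge8\rho$ and $p\notin\mathrm{Bad}_v\cup\mathrm{Bad}_{v'}$ at $(\zeta,t_k)$. By Section 7, Step 4, $T_{-A_k}p=\exp_p(z)$ with $|z|<\delta$, and $\nu=0$ since $p\notin\mathrm{Bad}_v$. By (7) and (6), $z=\mathrm{Re}\,\omega_\zeta(n)=-e^{-t_k}\delta_v$, and $[\gamma]=-n$. Pass to $N_k$ by the isomorphism $\varphi$: the horizontal segment from $p$ with displacement $-\delta_v$ avoids $\Sigma$ and ends at $T^{N_k}_{-a}p$, and the loop has class $-\varphi_*n=-n_v$. So $p$ is an exact backward $v$-return. Likewise it is an exact backward $v'$-return. By Lemma 4(b), $p\notin Y_{N_k}$. The points excluded so far are those within $8\rho$ of $\Sigma$ (area $\le\kappa$), the bad ones (area $\le\kappa$) and a null set, so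
$$\mu(P_k^-)\le\mu(N_k\setminus Y_{N_k})+\kappa+\kappa\le f(N_k)-3\kappa.$$

**Step 3: $\Psi$ would carry $P_k^+$ almost into $P_k^-$.** Suppose $\Psi$ exists. By Lusin's theorem there is a compact $Q\subset M$ with $\mu(M\setminus Q)<\kappa/2$ and $\Psi|_Q$ continuous, hence uniformly continuous: there is $\delta''>0$ such that $x,y\in Q$ and $d_M(x,y)<\delta''$ imply $d_M(\Psi x,\Psi y)<\delta$. Take one of the infinitely many $k$ in question with $6e^{-t_k}<\delta''$. For a.e. $p\in P_k^+\cap Q\cap T_{A_k}^{-1}Q\cap T_{B_k}^{-1}Q$,
$$d_M(\Psi p,T_{-A_k}\Psi p)=d_M(\Psi p,\Psi T_{A_k}p)<\delta,$$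
and likewise for $B_k$; that is, $\Psi p\in P_k^-$. The intersection has measure at least $f(N_k)-\frac32\kappa$, so
$$\mu(P_k^-)=\mu(\Psi^{-1}P_k^-)\ge f(N_k)-\tfrac32\kappa,$$
which contradicts Step 2. Invertibility of $\Psi$ was not used. $\square$

## 9. Ergodicity of $g_t$ and the full-measure statement

*Proof of Theorem B(i) and Theorem A.* Let $\hat G\subset\mathcal C$ be the set of $M$ for which sequences $A_k,B_k\to\infty$ as in Theorem B(i) exist.

**Step 1: invariance.** $\hat G$ is invariant under $g_t$ and under scaling $\omega\mapsto c\omega$, $c>0$: both only rescale the time of the vertical flow (see (1) for $g_t$), and the area, by constants, so the sequences $A_k,B_k$ are multiplied by a constant and the same maps $\Psi$ are measure-preserving.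

**Step 2: from positive to full measure.** By Proposition 6, $E\subset\hat G$ with $m(E)>0$. To avoid measurability questions about $\hat G$, choose a compact $E'\subset E$ with $m(E')>0$. The set $E'_1=\mathbb R_{>0}E'\cap\mathcal C_1$ is the image of $E'$ under normalisation of the area, so it is compact. It has positive cone measure: otherwise, by homogeneity of $m$, the set $\mathbb R_{>0}E'_1\supset E'$ would be $m$-null. So $G_1=\bigcup_{t\in\mathbb R}g_tE'_1$ is $\sigma$-compact, $g_t$-invariant, of positive measure in $\mathcal C_1$, and contained in $\hat G$ by Step 1. By ergodicity of $g_t$ on $\mathcal C_1$ it has full measure in $\mathcal C_1$, and then $\mathbb R_{>0}G_1\subset\hat G$ has full measure in $\mathcal C$. This is the first statement of Theorem B(i).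

**Step 3: factors and isomorphisms.** As computed in Section 1, a factor map in either direction between $\{T_t\}$ and $\{T_{-t}\}$ satisfies $T_{-t}\Psi=\Psi T_t$ for all $t$, in particular at all $A_k$ and $B_k$; so neither exists for $M\in\hat G$. An isomorphism of the flow with its inverse is such a map. This completes Theorem B(i) and proves Theorem A. $\square$

*Proof of Theorem B(ii).* Adding marked points changes the vertical flow only on a null set, the vertical leaves through the marked points. So the conclusion holds for a surface with marked points as soon as it holds for the surface with the points forgotten. The forgetting map, from the given component to a non-hyperelliptic component $\mathcal C$, is in period coordinates locally a surjective linear projection, the additional coordinates being the positions of the marked points. By Fubini, preimages of null sets under it are null. Apply (i) on $\mathcal C$. $\square$
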